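# Tame subsets of spheres and their maximal enlargements

## Zorn's lemma as a first guess, tested on $S^0$ and $S^1$

Let $S^{n-1}$ be the unit sphere of $\mathbb R^n$, $n\ge 1$. We study sets on the sphere in which every small collection of points fits into an open hemisphere. How far can such a set be enlarged before the property is lost, and can the result be kept geometrically simple, with only finitely many pieces?

**Definition (balanced, tame).** For a natural number $m$, an *$m$-point subset* means a non-empty subset with *at most* $m$ points. A finite subset of $\mathbb R^n$ is *balanced* if its convex hull contains the origin, or equivalently if point masses can be assigned to its elements so that the center of mass is the origin. A set $V\subseteq S^{n-1}$ is *$m$-tame* if every $m$-point subset of $V$ lies in some open hemisphere, or equivalently if $V$ has no balanced $m$-point subset.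

The two descriptions agree by the separation theorem: a finite set $F$ lies in $\{f>0\}$ for some linear functional $f$ exactly when $0\notin\operatorname{conv}F$. For example, a set is $2$-tame iff it contains no antipodal pair. On the circle, the three open arcs of length $60^\circ$ centered at $0^\circ,120^\circ,240^\circ$ form a $2$-tame set, although no open half-circle contains it; it is not $3$-tame.

**Definition (weakly maxtame, maxtame).** A set $U\subseteq S^{n-1}$ is *weakly maxtame* if $U$ is open and $n$-tame, $\pi_0(U)$ is finite, and $U$ is maximal among open $n$-tame sets with at most $|\pi_0(U)|$ components. A weakly maxtame set is *maxtame* if it is maximal among all open $n$-tame subsets of $S^{n-1}$.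

Note that $m=n$ is built into this definition. The empty set is weakly maxtame, since it is the only set with $0$ components; it is not maxtame, because for $n\ge2$ an open hemisphere is larger, and for $n=1$ the set $S^0$ is.

*The first guess.* Is every open $n$-tame set contained in a maxtame set? One would guess yes, for a cheap reason. The union of a chain of open $n$-tame sets is open, and it is $n$-tame, because a balanced $n$-point subset is finite and would already lie in one member of the chain. So Zorn's lemma puts every open $n$-tame set inside a maximal one. What Zorn does not give is the finiteness of $\pi_0$. Let us test the guess.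

*The case $n=1$.* No one-point subset of $S^0=\{\pm1\}$ is balanced, so $S^0$ itself is $1$-tame. It is open, has two components and is the largest subset, so it is maxtame and contains everything. The guess holds.

*The case $n=2$: the guess fails.* Measure arcs by angle, let $I_k=(\frac1{k+1},\frac1k)$ for $k\ge1$, and put
$$U=\bigcup_{k\text{ odd}}I_k\ \cup\bigcup_{k\text{ even}}(-I_k).$$
This is open, and $U\cap -U=\emptyset$, so $U$ is $2$-tame. Let $V\supseteq U$ be $2$-tame. Then $V$ contains $I_k$ for odd $k$ and misses $I_k$ for even $k$. Take odd $k<l$. Of the two ways around the circle from $I_k$ to $I_l$, one passes through $I_{k+1}$ and the other through $I_{l+1}$, and $V$ misses both of these. So $I_1,I_3,I_5,\dots$ lie in distinct components of $V$, and $V$ is not maxtame.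

*The case $n=2$, finitely many components: the guess survives.* Let $U\subseteq S^1$ be a nonempty finite union of open arcs with $U\cap-U=\emptyset$. The set $G=S^1\setminus\overline{U\cup -U}$ is a finite union of disjoint open arcs and $G=-G$. No arc $I$ of $G$ satisfies $I=-I$: such an arc would contain some $x$ and $-x$, hence one of the two half-circles between them, hence by symmetry both, and so all of $S^1$. Thus the arcs of $G$ come in antipodal pairs. Add one arc of each pair to $U$ and call the result $W$. Then $W\cap -W=\emptyset$ and $W\cup -W$ is dense. Finally let $V=S^1\setminus-\overline W$.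

* Since $W$ is open and misses $-W$, it misses $-\overline W$, so $W\subseteq V$. By density $V\subseteq\overline W$.
* $V$ is $2$-tame: if $v,-v\in V$, choose $w\in W$ so close to $v$ that $-w\in V$; but $-w\in -W$, which $V$ misses.
* $V$ is maximal: an open $2$-tame $V'\supseteq V$ contains $W$, so it misses $-W$, and being open it misses $-\overline W$.
* $V$ has finitely many components, because its complement is a finite union of closed arcs.

For the three $60^\circ$ arcs above, $U\cup -U$ is already dense and $V=S^1\setminus-\overline U=U$, so this $U$ is maxtame with three components.

## Theorems A and B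

The corrected guess is Conjecture B of Robert Bieri, Peter Kropholler and Brendan Owens, "On subsets of $S^n$ whose $(n+1)$-point subsets are contained in open hemisheres", arXiv:1208.5041 (2012):

**Conjecture B.** Let $U$ be an $n$-tame subset of $S^{n-1}$ which is either (1) closed; or (2) open with finitely many connected components. Then $U$ is contained in a maxtame subset.

It is true, and it follows from a statement in which $m$ and $n$ are decoupled.

**Theorem A.** Let $n\ge1$, $m\ge2$. Suppose $U\subseteq S^{n-1}$ is $m$-tame and

1. $U$ is closed; or
2. $m\ge n$ and $U$ is open with finitely many components; or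
3. $U$ is a union of finitely many sets whose cones are open convex cones in $\mathbb R^n$ not containing $0$ ($m\ge2$ arbitrary).

Then $U$ is contained in a set that is maximal among *all* open $m$-tame subsets of $S^{n-1}$, has finitely many components, and whose cone is the complement of a finite union of closed polyhedral convex cones.

**Theorem B.** Conjecture B holds for every positive integer $n$.

The plan imitates the circle. Replace $U$ by a finite union of polyhedral pieces; fill the remaining space with further polyhedral pieces until "occupied" and "forbidden" together are dense; then close up. For $m=2$ the forbidden region is just $-U$. For $m\ge3$ it consists of negatives of *sums* of elements of $U$, and adding a piece changes it in distant places. That is where the work lies.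

## Cones, cells and tame families

Fix $n\ge1$ and $m\ge2$. We identify $U\subseteq S^{n-1}$ with the cone $\mathbb R_{>0}U\subseteq\mathbb R^n\setminus\{0\}$. Since $\mathbb R_{>0}U\cong U\times\mathbb R_{>0}$, open sets and components correspond. All cones are closed under multiplication by positive scalars. Discarding zero masses and merging positively proportional vectors, we see that
$$U\text{ is }m\text{-tame}\iff\text{no sum of }r\text{ elements of its cone, }1\le r\le m,\text{ is }0.\tag{1}$$

For a finite $T\subset\mathbb R^n$ let $\mathrm{pos}(T)$ be the set of nonnegative combinations of $T$, with $\mathrm{pos}(\emptyset)=\{0\}$. Three textbook facts will be used.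

* Carathéodory: a point of $\operatorname{conv}E$, $E\subseteq\mathbb R^n$, is a convex combination of at most $n+1$ points of $E$. A point of $\mathrm{pos}(T)$ lies in $\mathrm{pos}(T_0)$ for a linearly independent $T_0\subseteq T$.
* Minkowski–Weyl: the sets $\mathrm{pos}(T)$, $T$ finite, are exactly the finite intersections of closed half-spaces $\{f\ge0\}$ with $f$ linear. In particular they are closed.
* Separation: disjoint nonempty convex sets $X,Y$ admit $f\neq0$ linear and $c\in\mathbb R$ with $f\ge c$ on $X$ and $f\le c$ on $Y$.

**Definition (cell).** A *cell* is a nonempty set $Q=\{x:f_1(x)>0,\dots,f_r(x)>0\}$ with $r\ge1$ and $f_i$ linear functionals.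

A cell is an open convex cone with $0\notin Q$. If $q_0\in Q$ and all $f_i(x)\ge0$, then $x+\varepsilon q_0\in Q$ for every $\varepsilon>0$. Hence $\overline Q=\{f_i\ge0\ \forall i\}$, and therefore
$$Q+\overline Q\subseteq Q.\tag{2}$$
By Minkowski–Weyl, $\overline Q=\mathrm{pos}(P_Q)$ for a finite $P_Q\subset\overline Q$; we call its elements *generators*. For example, the open positive quadrant of $\mathbb R^2$ is a cell with generators $e_1,e_2$, and $\{x_1>0\}\subset\mathbb R^2$ is a cell with generators $e_1,e_2,-e_2$.

**Definition (tame family).** For a finite indexed family $\mathcal A=(A_j)$ of nonempty open convex cones, put $K_J=\sum_{j\in J}A_j$ for $J\ne\emptyset$, $U(\mathcal A)=\bigcup_jA_j$, and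
$$C(\mathcal A)=\{\text{sums of }r\text{ elements of }U(\mathcal A),\ 1\le r\le m-1\}=\bigcup_{1\le|J|\le m-1}K_J.\tag{3}$$
$\mathcal A$ is *tame* if $U(\mathcal A)$ is $m$-tame, i.e. $0\notin K_J$ for all $1\le|J|\le m$.

The second equality in (3) holds because summands from the same convex cone can be merged into one. Each $K_J$ is an open convex cone. Read $U(\mathcal A)$ as occupied and $-C(\mathcal A)$ as blocked: a point $x$ is blocked if $x$ plus at most $m-1$ occupied vectors can give $0$. If $\mathcal A$ is tame, then $U(\mathcal A)\cap-C(\mathcal A)=\emptyset$ by (1). Both sets grow when $\mathcal A$ grows. For instance, if $m=2$ then $C(\mathcal A)=U(\mathcal A)$. If $n=2$, $m=3$ and $\mathcal A$ consists of the quadrants $\{x_1>0,x_2>0\}$ and $\{x_1>0,x_2<0\}$, then $C(\mathcal A)=\{x_1>0\}$.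

**Lemma 1 (adding a cell).** If $\mathcal A$ is tame and $Q$ is a cell with $Q\cap-C(\mathcal A)=\emptyset$, then $\mathcal A\cup\{Q\}$ is tame.

*Proof.* Suppose a sum of at most $m$ elements of $U(\mathcal A)\cup Q$ is $0$. Since $\mathcal A$ is tame, some summands lie in $Q$; merge all of these into one $q\in Q$. If nothing else remains, then $q=0\notin Q$, a contradiction. Otherwise $-q$ is a sum of at least one and at most $m-1$ elements of $U(\mathcal A)$, so $q\in-C(\mathcal A)$, a contradiction. $\square$

## Density of $U\cup-C$ suffices

The last step of the circle computation works in general, so we settle it first; it tells us what to aim for.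

**Lemma 2 (closing up).** Let $\mathcal B$ be a finite tame family of cells with $\overline{U(\mathcal B)\cup-C(\mathcal B)}=\mathbb R^n$, and write $U=U(\mathcal B)$, $C=C(\mathcal B)$. Then $V=\mathbb R^n\setminus-\overline C$ (intersected with $S^{n-1}$) contains $U$, is open and $m$-tame, is maximal among all open $m$-tame sets, and has at most $|\mathcal B|$ components.

*Proof.* If $U$ were empty, $C$ would be empty too, contradicting density. So $U\neq\emptyset$, hence $C\ne\emptyset$, hence $0\in\overline C$. Thus $0\notin V$, and $V$ is an open cone.

*$U\subseteq V$.* $U$ is open and $U\cap-C=\emptyset$, so $U\cap-\overline C=\emptyset$.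

*$U$ is dense in $V$.* Since $\mathbb R^n=\overline U\cup-\overline C$, we have $V\subseteq\overline U$.

*$V$ is $m$-tame.* Suppose $v_1+\dots+v_r=0$ with $v_i\in V$ and $r\le m$. As $0\notin V$, $r\ge2$. Choose $v_i'\in U$ close to $v_i$ for $i\ge2$ and put $v_1'=-\sum_{i\ge2}v_i'$. This is close to $v_1$, hence in the open set $V$. But $\sum_{i\ge2}v_i'$ is a sum of between $1$ and $m-1$ elements of $U$, so $v_1'\in-C$, which $V$ misses: a contradiction.

*$V$ is maximal.* Let $V'\supseteq V$ be open and $m$-tame. Since $U\subseteq V'$, a point of $V'\cap-C$ would give a vanishing sum of at most $m$ elements of $V'$; so $V'\cap-C=\emptyset$. As $V'$ is open, $V'\cap-\overline C=\emptyset$, i.e. $V'\subseteq V$.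

*Components.* Each component of $V$ is open, so it meets the dense set $U$, hence meets a cell of $\mathcal B$. Each cell is connected and contained in $V$, so it lies in one component. Thus every component contains a cell, and distinct components contain distinct cells. $\square$

So we must enlarge a given finite tame family of cells to a finite tame family for which $U\cup-C$ is dense.

## One round of cutting, and the chamber it leaves half blocked

The sensible approach is this. Cut $\mathbb R^n$ into cells fine enough that each is either wholly blocked or wholly free, and add free cells by Lemma 1. To see which cuts are needed we must know where the walls of the blocked region lie. For a finite $P\subset\mathbb R^n$ and $0\le d\le n-1$ let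
$$F_d(P)=\bigcup_{T\subseteq P,\ |T|\le d}\mathrm{pos}(T),\qquad\text{so } F_0(P)=\{0\}.$$
For a family $\mathcal A$ of cells with chosen generators write $P=\bigcup_{A\in\mathcal A}P_A$. In $\mathbb R^3$, $F_1(P)$ is the union of the rays through the generators (with the origin), and $F_2(P)$ is the union of the planar cones spanned by pairs of generators.

**Lemma 3 (walls).** For a finite family of cells with chosen generators, $\partial K_J\subseteq F_{n-1}(P)$ for every nonempty $J$.

*Proof.* Let $P_J=\bigcup_{j\in J}P_{A_j}$. Then $\overline{K_J}=\mathrm{pos}(P_J)$: the right side is closed, contains $K_J$, and equals $\sum_{j\in J}\overline{A_j}\subseteq\overline{K_J}$. Let $x\in\partial K_J$, that is, $x\in\overline{K_J}\setminus K_J$. Separating $x$ from the convex set $K_J$ gives $f\ne0$ with $f(x)\le f(y)$ for all $y\in K_J$. Since $K_J$ is a cone, $f\ge0$ on $K_J$ (otherwise scaling up would make $f$ unbounded below), hence on $\overline{K_J}$. Letting $y\to0$ in $K_J$ gives $f(x)\le0$; and $x\in\overline{K_J}$ gives $f(x)\ge0$. So $f(x)=0$. Write $x=\sum c_pp$ with $p\in P_J$, $c_p>0$. Then $\sum c_pf(p)=0$ with all $f(p)\ge0$, so every $p$ used lies in $\ker f$, which has dimension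 $n-1$. By Carathéodory for cones, $x\in\mathrm{pos}(T)$ with $T\subseteq P_J$ linearly independent in $\ker f$, so $|T|\le n-1$. $\square$

So cut along hyperplanes containing the sets $T\subseteq P$ with $|T|\le n-1$. Every resulting cell avoids all walls of $-C(\mathcal A)$, so it is wholly blocked or wholly free. Add a free cell. The catch is that the added cell has new generators, hence new walls, and these may cross cells that have not been treated yet. Here is a concrete case.

*Example ($n=m=3$).* Put $w=(1,1,1)$ and let
$$A=\{x_1>0,\ x_2>0,\ x_1>x_3,\ x_2>x_3\}=\{\min(x_1,x_2)>\max(0,x_3)\}.$$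
Its generators are $e_1,e_2,-e_3,w$. Indeed for $x\in\overline A$ we have $x=x_1e_1+x_2e_2+|x_3|(-e_3)$ if $x_3\le0$, and $x=x_3w+(x_1-x_3)e_1+(x_2-x_3)e_2$ if $x_3>0$. The planes spanned by pairs of generators are $x_i=0$ and $x_i=x_j$, six in all. They cut $\mathbb R^3$ into $24$ chambers, one for each strict ordering of the four numbers $x_1,x_2,x_3,0$. The family $\{A\}$ is tame, $C=A$, and the blocked set $-A=\{\max(x_1,x_2)<\min(0,x_3)\}$ contains or misses each chamber, as it should. Consider the chambers
$$Q_1=\{x_1>x_3>x_2>0\},\qquad Q_2=\{x_2>x_3>x_1>0\},\qquad Q_3=\{0>x_2>x_1>x_3\}.$$
All three are free with respect to $\{A\}$: on $-A$ we have $x_1,x_2<0$, which excludes $Q_1,Q_2$, and $x_1<x_3$, which excludes $Q_3$. Add $Q_1$. Both $A$ and $Q_1$ lie in $\{x_1>0,x_2>0\}$, so $-C(\{A,Q_1\})$ lies in $\{x_1<0,x_2<0\}$; thus $Q_2$ is still free, and we add it too. Now look at $Q_3$ with respect to $\{A,Q_1,Q_2\}$.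

* The point $(-11,-10,-17)\in Q_3$ is blocked: $(10,1,9)\in Q_1$, $(1,9,8)\in Q_2$, and the three vectors sum to $0$.
* The point $(-2,-1,-10)\in Q_3$ is not blocked. On each of $A,Q_1,Q_2$ we have $x_1+x_2>x_3$, so $-C\subseteq\{x_1+x_2<x_3\}$; but $-3>-10$.

So $Q_3$, which was wholly free, has become partly blocked. The guilty wall lies in the plane $x_1+x_2=x_3$, which contains $e_1+e_3$ and $e_2+e_3$. These are new generators: $\overline{Q_1}=\mathrm{pos}(e_1,e_1+e_3,w)$ and $\overline{Q_2}=\mathrm{pos}(e_2,e_2+e_3,w)$. One could cut again along the new planes, but that makes new generators again, and the procedure as described gives no bound on the number of rounds.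

## Recursive cutting: generators absorbed by $\overline Q$

Suppose all the cells we add lie inside one fixed cell $Q$. Then all *new* generators lie in $\overline Q$. A wall spanned by $T$ meets a point $q\in Q$ in its negative when
$$q+a+b=0,\qquad a\in\mathrm{pos}(\text{old part of }T),\quad b\in\mathrm{pos}(\text{new part of }T)\subseteq\overline Q.$$
By (2), $q+b$ is again a point of $Q$, so the new part is absorbed: $q+b\in Q$ is met by $-a$, where $a$ is spanned by *fewer*, and only old, generators. Thus if no $d$ old generators ever obstruct $Q$, then sets of $d+1$ generators that contain at least one new one are harmless in $Q$. The remaining sets of $d+1$ generators are all old, there are finitely many of them, and we can cut along them *before* we start adding. So the cutting is organized by $d$: we cut along one-generator sets first, then inside each piece along two-generator sets, and so on, where "old" is understood afresh at each level and each piece. At $d=n-1$ Lemma 3 takes over.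

**Proposition 4$_d$** ($0\le d\le n-1$). Let $\mathcal A$ be a finite tame family of cells with chosen generators and $P$ the set of all these generators. Let $Q$ be a cell with $Q\cap-F_d(P)=\emptyset$. Then there is a finite family $\mathcal X$ of cells contained in $Q$ such that $\mathcal B=\mathcal A\cup\mathcal X$ is tame and $Q\subseteq\overline{U(\mathcal B)\cup-C(\mathcal B)}$.

*Proof.* Downward induction on $d$.

**Step 1: the case $d=n-1$.** Here we show that $Q$ is wholly blocked or wholly free. By Lemma 3, $Q$ is disjoint from $\partial(-K_J)$ for all $J$ with $1\le|J|\le m-1$. As $Q$ is connected, either $Q\subseteq-K_J$ or $Q\cap-K_J=\emptyset$. If $Q\subseteq-K_J$ for some such $J$, then $Q\subseteq-C(\mathcal A)$, and $\mathcal X=\emptyset$ works. Otherwise $Q\cap-C(\mathcal A)=\emptyset$, and $\mathcal X=\{Q\}$ works by Lemma 1.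

Now let $0\le d\le n-2$ and assume Proposition 4$_{d+1}$ for all families and cells.

**Step 2: cutting along old sets of size at most $d+1$.** This step removes every obstruction that comes from old generators alone. For each nonempty $T\subseteq P$ with $|T|\le d+1\le n-1$ choose a linear hyperplane $H_T\supseteq T$. These finitely many hyperplanes cut $Q$ into finitely many cells $Q_1,\dots,Q_N$, the nonempty sets obtained from $Q$ by imposing a strict sign on a defining functional of each $H_T$ (if $P=\emptyset$, then $N=1$, $Q_1=Q$). Their union is dense in $Q$, since only points on finitely many hyperplanes are lost. As $-F_{d+1}(P)\subseteq\{0\}\cup\bigcup_TH_T$, we get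
$$Q_i\cap-F_{d+1}(P)=\emptyset\quad\text{for all }i.\tag{4}$$

**Step 3: filling the pieces one after another.** Put $\mathcal A_0=\mathcal A$. For $i=1,\dots,N$ apply Proposition 4$_{d+1}$ to $(\mathcal A_{i-1},Q_i)$ to get a tame $\mathcal A_i=\mathcal A_{i-1}\cup\mathcal X_i$ with $\mathcal X_i$ a finite family of cells in $Q_i$. The cells of $\mathcal A$ keep their generators; each new cell $X$ gets generators in $\overline X\subseteq\overline Q$. Let $P_{i-1}$ be the set of generators of $\mathcal A_{i-1}$. Then every element of $P_{i-1}\setminus P$ lies in $\overline Q$. To be allowed to do this we must check that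
$$Q_i\cap-F_{d+1}(P_{i-1})=\emptyset.\tag{5}$$

**Step 4: absorption proves (5).** This is the only place where new generators could do harm. Suppose $q\in Q_i$ and $-q\in\mathrm{pos}(T)$ with $T\subseteq P_{i-1}$, $|T|\le d+1$. By (4), $T\not\subseteq P$. So $T=T'\cup T''$ with $T'=T\cap P$ and $\emptyset\ne T''=T\setminus P\subseteq\overline Q$; in particular $|T'|\le d$. Write $0=q+a+b$ with $a\in\mathrm{pos}(T')$ and $b\in\mathrm{pos}(T'')\subseteq\overline Q$. Then $q+b\in Q+\overline Q\subseteq Q$ by (2), while $q+b=-a\in-F_d(P)$. This contradicts the hypothesis $Q\cap-F_d(P)=\emptyset$. So (5) holds.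

**Step 5: collecting.** Put $\mathcal B=\mathcal A_N$; it is tame, and $\mathcal X=\mathcal X_1\cup\dots\cup\mathcal X_N$ consists of cells in $Q$. Since $U$ and $C$ grow with the family, $Q_i\subseteq\overline{U(\mathcal A_i)\cup-C(\mathcal A_i)}\subseteq\overline{U(\mathcal B)\cup-C(\mathcal B)}$ for each $i$. The union of the $Q_i$ is dense in $Q$, so $Q\subseteq\overline{U(\mathcal B)\cup-C(\mathcal B)}$. $\square$

Two features deserve a second look. The hypothesis of the induction is about the *current* family $\mathcal A_{i-1}$, not about $\mathcal A$; when we enter $Q_i$, all generators created in $Q_1,\dots,Q_{i-1}$ count as old, and the cuts made inside $Q_i$ take them into account. So the wall of the previous section, spanned by a generator of $Q_1$ and one of $Q_2$, is no threat to a cell treated later: it would be cut along before that cell is formed. Second, for $d=0$ the hypothesis says only $0\notin Q$, which holds for every cell.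

**Corollary 5.** Every finite (possibly empty) tame family $\mathcal A$ of cells is contained in a finite tame family $\mathcal B$ of cells with $\overline{U(\mathcal B)\cup-C(\mathcal B)}=\mathbb R^n$.

*Proof.* Apply Proposition 4$_0$ first to $\mathcal A$ and $Q=\{x_1>0\}$, then to the resulting family and $Q=\{x_1<0\}$. The closed set $\overline{U(\mathcal B)\cup-C(\mathcal B)}$ for the final family $\mathcal B$ contains both half-spaces, hence their closures. $\square$

*A run by hand ($n=m=2$).* Let $\mathcal A$ consist of the open first quadrant, $P=\{e_1,e_2\}$. For $Q=\{x_1>0\}$ the lines $H_T$ are the axes, and $Q_1,Q_2$ are the first and fourth quadrants. Here $C=U$, so the only blocked region at the start is the third quadrant. Thus $Q_1$ is free and is added (a repeated cell is harmless, families being indexed). The blocked region is unchanged, so $Q_2$ is free and is added. For $Q=\{x_1<0\}$ the generators are $e_1,e_2,-e_2$, the lines are again the axes, and the second and third quadrants are both blocked. So $\mathcal B$ consists of the first quadrant twice and the fourth quadrant, and Lemma 2 gives $V=\mathbb R^2\setminus-\overline C=\{x_1>0\}$.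

## From tame sets to finite tame families of cells

It remains to put the given $U$ inside a finite tame family of cells. For closed $U$ this is compactness.

**Lemma 6 (closed sets).** A closed $m$-tame $U\subseteq S^{n-1}$ is contained in $U(\mathcal A)$ for a finite tame family $\mathcal A$ of cells.

*Proof.* If $U=\emptyset$, take $\mathcal A=\emptyset$. Otherwise:

**Step 1: a neighborhood of $U$ is still tame.** Let $U_\varepsilon$ be the open $\varepsilon$-neighborhood of $U$ in $S^{n-1}$. If no $U_{1/k}$ were $m$-tame, there would be for each $k$ points $x_1^k,\dots,x_m^k\in U_{1/k}$ (repetitions allowed) and weights $\lambda_i^k\ge0$, $\sum_i\lambda_i^k=1$, with $\sum_i\lambda_i^kx_i^k=0$. Along a subsequence everything converges, the points to points $x_i\in U$ as $U$ is closed, and the weights to weights $\lambda_i\ge0$ with $\sum\lambda_i=1$ and $\sum\lambda_ix_i=0$. Then $\{x_1,\dots,x_m\}$ is a balanced $m$-point subset of $U$, a contradiction. So some $U_\varepsilon$ is $m$-tame.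

**Step 2: covering by cells.** Let $x\in U$. In the affine hyperplane through $x$ orthogonal to $x$ take a small $(n-1)$-simplex with barycenter $x$ and vertices $w_1,\dots,w_n$. The $w_i$ are affinely independent in a hyperplane missing $0$, hence a basis of $\mathbb R^n$. The set of combinations $\sum c_iw_i$ with all $c_i>0$ is a cell (the $c_i$ are linear functionals), it contains $x$, and if the simplex is small it lies in $\mathbb R_{>0}U_\varepsilon$. By compactness finitely many such cells cover $U$. Their union lies in the cone of $U_\varepsilon$, so the family is tame. $\square$

For open $U$ with finitely many components we replace each component by its convex hull. For $m\ge n+1$ this is harmless by Carathéodory. For $m=n$, the case of the conjecture, Carathéodory gives one point too many, and we need an improvement for sets with few components.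

**Lemma 7 (Fenchel–Bunt).** If $E\subseteq\mathbb R^n$ is a union of at most $n$ connected sets and $0\in\operatorname{conv}E$, then $0$ is a convex combination of at most $n$ points of $E$.

*Proof.* Take a representation $0=\sum_{i=0}^r\lambda_ix_i$ with $\lambda_i>0$, $\sum\lambda_i=1$, $x_i\in E$ and $r$ minimal. Suppose $r\ge n$; by Carathéodory $r=n$.

**Step 1: any $n$ of the points are linearly independent.** By symmetry consider $x_1,\dots,x_n$. If they were dependent, take a nontrivial relation $\sum_{i\ge1}\mu_ix_i=0$ with some $\mu_i>0$ and put $t=\min_{\mu_i>0}\lambda_i/\mu_i$. Then $\lambda_0x_0+\sum_{i\ge1}(\lambda_i-t\mu_i)x_i=0$ has nonnegative coefficients, at least one of them zero, and $\lambda_0>0$ survives. Normalizing contradicts the minimality of $r$.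

**Step 2: slide from one point to another.** By pigeonhole two of the $n+1$ points, say $x_0$ and $x_1$ after relabeling, lie in one of the connected sets $E'\subseteq E$. Let $D=\{-\sum_{i=1}^nc_ix_i:c_i>0\}$, which is open since $x_1,\dots,x_n$ is a basis. Then $x_0=-\sum_{i\ge1}(\lambda_i/\lambda_0)x_i\in D$. But $x_1\notin D$, as its coordinate at $x_1$ is $+1$. Since $E'$ is connected, it contains some $y\in\partial D$: $y=-\sum_{i=1}^n\mu_ix_i$ with all $\mu_i\ge0$ and some $\mu_i=0$. So $y+\sum\mu_ix_i=0$ involves at most $n$ points of $E$; after normalizing, this contradicts $r=n$. $\square$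

**Lemma 8 (polyhedral enlargement).** Let $K_1,\dots,K_k$ be nonempty open convex cones forming a tame family. Then there are cells $A_j\supseteq K_j$ such that $(A_1,\dots,A_k)$ is tame.

*Proof.* We replace the cones one at a time, using separating hyperplanes as the walls of the new cell. Let $(L_1,\dots,L_k)$ be the current tame family and $i$ the index to be treated. For each $J\subseteq\{1,\dots,k\}\setminus\{i\}$ with $|J|\le m-1$ we choose a functional $f_J\neq0$.

* If $J\ne\emptyset$, put $L_J=\sum_{j\in J}L_j$. Since $|J\cup\{i\}|\le m$, tameness gives $0\notin L_i+L_J$, so $L_i$ and $-L_J$ are disjoint. Separate them: $f_J\ge c$ on $L_i$, $f_J\le c$ on $-L_J$. Both are cones, so letting points tend to $0$ we get $c\le0$ and $c\ge0$. Thus $f_J\ge0$ on $L_i$ and on $L_J$, and since these sets are open and $f_J\ne0$, $f_J>0$ on both.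
* If $J=\emptyset$, then $0\notin L_i$, and separation gives in the same way $f_\emptyset>0$ on $L_i$.

Replace $L_i$ by $A_i=\{x:f_J(x)>0\ \forall J\}$, a cell containing $L_i$. The new family is tame. Index sets without $i$ are unaffected. For an index set $\{i\}\cup J$ of size at most $m$ with $J\neq\emptyset$, $f_J>0$ on both $A_i$ and $L_J$, so $0\notin A_i+L_J$; and $0\notin A_i$ because of $f_\emptyset$. Do this for $i=1,\dots,k$ in turn. $\square$

**Lemma 9 (open sets).** Let $m\ge n$, and let $U$ be open and $m$-tame with finitely many components $U_1,\dots,U_k$. Then there is a tame family of cells $A_1,\dots,A_k$ with $U_j\subseteq A_j$.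

*Proof.* Let $K_j$ be the set of all finite nonempty sums of elements of $\mathbb R_{>0}U_j$. It is a convex cone, and it is open because $U_j$ is. Suppose $0\in K_J$ with $1\le|J|\le m$. Normalizing the coefficients, $0\in\operatorname{conv}(\bigcup_{j\in J}U_j)$. If $m=n$, the set $\bigcup_{j\in J}U_j$ is a union of at most $n$ connected sets, and Lemma 7 gives a balanced subset of $U$ with at most $n=m$ points. If $m\ge n+1$, Carathéodory gives one with at most $n+1\le m$ points. Either way $m$-tameness is contradicted. So $(K_1,\dots,K_k)$ is tame, and Lemma 8 applies. $\square$

## Proofs of Theorems A and B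

*Proof of Theorem A.* First, $U\subseteq U(\mathcal A)$ for a finite tame family $\mathcal A$ of cells, possibly empty: by Lemma 6 in case (1) and by Lemma 9 in case (2). In case (3) the nonempty ones among the given open convex cones form a tame family because $U$ is $m$-tame, and Lemma 8 applies. Next, Corollary 5 enlarges $\mathcal A$ to a finite tame family $\mathcal B$ with $U(\mathcal B)\cup-C(\mathcal B)$ dense. Finally, Lemma 2 gives a set containing $U(\mathcal B)\supseteq U$ that is maximal among all open $m$-tame sets and has at most $|\mathcal B|$ components. Its cone is
$$V=\mathbb R^n\setminus\bigcup_{1\le|J|\le m-1}-\overline{K_J},$$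
with $K_J$ formed from $\mathcal B$; the closure of the finite union (3) is the union of the closures. By the first lines of the proof of Lemma 3, each $\overline{K_J}$ is finitely generated, hence polyhedral by Minkowski–Weyl. $\blacksquare$

*Proof of Theorem B.* For $n=1$ we saw that $S^0$ is maxtame and contains every $U$. For $n\ge2$ apply Theorem A(1) and (2) with $m=n$: $U$ lies in an open $n$-tame set $V$ with $\pi_0(V)$ finite that is maximal among all open $n$-tame sets. In particular $V$ is maximal among those with at most $|\pi_0(V)|$ components. So $V$ is weakly maxtame, and maxtame. $\blacksquare$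

## Components of maxtame sets

The same lemmas give information on the shape of maxtame sets. In this section $m=n\ge2$; nothing here was used above.

**Corollary C.** A subset of $S^{n-1}$ is contained in a maxtame set iff it is contained in an open $n$-tame set with finitely many components.

*Proof.* Maxtame sets are open and $n$-tame with finitely many components. The converse is Theorem B in case (2). $\square$

**Corollary D.** Let $U$ be a nonempty weakly maxtame set with $k\ge1$ components. Each component is a cell, i.e. an intersection of finitely many open hemispheres; for $k\ge n$ at most $\binom{k-1}{n-1}$ hemispheres suffice. If $k\le n$, then $U$ is an open hemisphere and $k=1$. Hence the number of components of a maxtame set is $1$ or at least $n+1$, and both values $1$ and $n+1$ occur.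

The empty set must be excluded: it is weakly maxtame. It is not maxtame, so the corollary applies to all maxtame sets.

*Proof.* **Step 1: components are cells.** Let $U_1,\dots,U_k$ be the components and take $A_j\supseteq U_j$ from Lemma 9. The set $\bigcup A_j$ is open, $n$-tame, contains $U$ and has at most $k$ components, so it equals $U$. As $A_j$ is connected, $A_j=U_j$.

**Step 2: positivity passes to summands.** We record: if $f>0$ on $L_{J'}=\sum_{j\in J'}L_j$, a sum of nonempty open convex cones, then $f>0$ on each $L_j$, $j\in J'$. Indeed, if $f(x)\le0$ for some $x\in L_j$, then by openness, as $f\ne0$, $f<0$ somewhere on $L_j$; scaling that point up and adding fixed points of the other cones gives a point of $L_{J'}$ with $f<0$.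

**Step 3: the number of hemispheres.** Let $k\ge n$. In the proof of Lemma 8 it is enough to use the functionals $f_J$ with $|J|=n-1$, of which there are $\binom{k-1}{n-1}$ for each $i$. For smaller $J$ choose $J'\supseteq J$ with $|J'|=n-1$, $i\notin J'$, which is possible since $k-1\ge n-1$. The functional $f_{J'}$ is positive on $A_i$ and, by Step 2, on each $L_j$, $j\in J'$. So $0\notin A_i+L_J$ if $J\ne\emptyset$, and $0\notin A_i$.

**Step 4: the case $k\le n$.** Then $0\notin\sum_jA_j$ by tameness, so some $f\neq0$ is positive on this open convex cone, and by Step 2 on every $A_j$. So $U\subseteq\{f>0\}$, which is open, $n$-tame and has $1\le k$ component. By maximality $U=\{f>0\}$, and $k=1$.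

**Step 5: the value $1$ occurs.** An open hemisphere $\{f>0\}$ is maxtame: it is open, $n$-tame and connected, and a strictly larger open set contains a point with $f\le0$, hence by openness a point $x$ with $f(x)<0$. Then $\{x,-x\}$ is a balanced subset with $2\le n$ points.

**Step 6: a family of $n+1$ cells.** For the value $n+1$, take functionals $h_0,\dots,h_n$ spanning $(\mathbb R^n)^*$ with $\sum h_i=0$. Then $x\mapsto(h_i(x))$ identifies $\mathbb R^n$ with the sum-zero vectors in $\mathbb R^{n+1}$, and we speak of the coordinates $x_i=h_i(x)$. Let
$$A_i=\{h_i>0,\ h_j<0\ \forall j\ne i\},\qquad i=0,\dots,n.$$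
These are cells (coordinate $n$ at $i$ and $-1$ elsewhere gives a point). Any $n$ of them omit some index $j$ and therefore lie in $\{h_j<0\}$. So no sum of at most $n$ elements of their union vanishes, and $\mathcal A=(A_i)$ is tame. Write $C=C(\mathcal A)$.

**Step 7: which points lie in $C$.** We claim: if all $y_k\ne0$ and $I=\{i:y_i>0\}$ satisfies $1\le|I|\le n-1$, then $y\in C$. For $i\in I$, $k\notin I$ put
$$s_{ik}=\frac{y_i(-y_k)}{\sum_{l\in I}y_l}>0 .$$
Fix $\delta>0$ and let $a^i$ have coordinates $y_i+(|I|-1)\delta$ at $i$, $-\delta$ at the other elements of $I$, and $-s_{ik}$ at $k\notin I$. Since $\sum_{k\notin I}(-y_k)=\sum_{l\in I}y_l$, we have $\sum_{k\notin I}s_{ik}=y_i$ and $\sum_{i\in I}s_{ik}=-y_k$. So $a^i$ has coordinate sum $0$ and lies in $A_i$. At $l\in I$ the vectors $a^i$ sum to $y_l+(|I|-1)\delta-(|I|-1)\delta=y_l$, and at $k\notin I$ they sum to $y_k$. Hence $y=\sum_{i\in I}a^i$ is a sum of at most $n-1$ elements of $U(\mathcal A)$.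

**Step 8: closing up.** Let $x$ have all coordinates nonzero; having sum $0$, it has at least one positive and one negative coordinate. If exactly one is positive, $x\in U(\mathcal A)$. Otherwise at least two are positive and at least one is negative, so $-x$ has between $1$ and $n-1$ positive coordinates, and $x\in-C$ by Step 7. So $U(\mathcal A)\cup-C$ is dense, and by Lemma 2 the set $V=\mathbb R^n\setminus-\overline C$ is maximal among open $n$-tame sets, hence maxtame, with at most $n+1$ components, each containing some $A_i$.

**Step 9: the components are distinct.** Suppose $A_i$ and $A_j$, $i\ne j$, lay in the same component of $V$. By Step 1 that component is a convex cone. Let $a\in A_i$ have coordinate $n$ at $i$ and $-1$ elsewhere, and $b\in A_j$ coordinate $n$ at $j$ and $-1$ elsewhere. Then $y=a+b\in V$ has coordinates $n-1>0$ at $i$ and $j$ and $-2$ elsewhere. But $-y$ has exactly $n-1\ge1$ positive coordinates and no zero coordinate, so $-y\in C$ by Step 7 and $y\in-C$, which $V$ misses: a contradiction. So $V$ has exactly $n+1$ components. $\square$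

For $n=2$ this is the picture we started from: up to a linear change of coordinates the three cells $A_0,A_1,A_2$ are the three $60^\circ$ arcs on the circle.
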